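# Krohn–Rhodes complexity of flow semigroups: triangles against longer cycles

## 1. Pebbles on two triangles that share a vertex

Draw the *bowtie*: five vertices $c,1,2,3,4$, with a triangle on $c,1,2$ and a triangle on $c,3,4$. For adjacent vertices $x,y$ let $e_{xy}$ be the map of the vertex set that sends $x$ to $y$ and fixes every other vertex. Maps act on the right and are composed from left to right. Let $S$ be the semigroup generated by all these maps.

Think of a subset of the vertices as occupied by labelled pebbles; the empty vertices are *holes*. Applying $e_{xy}$ does one of three things. If $x$ is a hole, nothing happens. If $x$ is occupied and $y$ is a hole, the pebble slides from $x$ to $y$. If both are occupied, two pebbles land on the same vertex, and the number of occupied vertices drops.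

*One hole.* Put pebbles on $1,2,3,4$ and leave $c$ empty. The product $e_{1c}\,e_{21}\,e_{c2}$ acts by $1\mapsto c\mapsto c\mapsto 2$ and $2\mapsto 2\mapsto 1\mapsto 1$, and fixes $3,4$. So it swaps the pebbles at $1$ and $2$. Likewise we can swap $3$ and $4$. Nothing else can be done without merging pebbles: the hole walks through the graph, each excursion from $c$ back to $c$ stays in one triangle, and it only permutes the two pebbles of that triangle. The permutations of $\{1,2,3,4\}$ that we obtain are those of $\langle(1\,2),(3\,4)\rangle$, of order $4$.

*Two holes.* Put pebbles on $c,1,2$, so that the holes are $3,4$. Perform the slides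
$$c\to 3,\quad 1\to c,\quad c\to 4,\quad 3\to c,\quad c\to 1,\quad 4\to c .$$
The pebble from $c$ waits at $3$, the pebble from $1$ waits at $4$, then the first goes to $1$ and the second to $c$. So $c$ and $1$ are swapped. In the same way $c$ and $2$ can be swapped, and we get all of $\mathrm{Sym}(\{c,1,2\})$, of order $6$.

*Three holes.* Two pebbles at $1,2$ can be swapped, as in the one-hole case. This gives a group of order $2$.

So the ranks $4,3,2$ carry nontrivial groups. The Krohn–Rhodes complexity counts how many layers of groups are needed to build a semigroup from groups and aperiodic semigroups by wreath products. Do the three ranks need three layers, or can two of them share one?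

Compare a second graph: a square $c,1,2,3$ (edges $c1,12,23,3c$) and a triangle $c,4,5$, so $n=6$. With one hole at $c$, the product $e_{1c}e_{21}e_{32}e_{c3}$ acts by $1\mapsto3$, $2\mapsto1$, $3\mapsto2$, and we can also swap $4$ and $5$. An excursion of the hole around the square only rotates, so the one-hole group is $\langle(1\,3\,2),(4\,5)\rangle$, of order $6$. Nothing here seems very different from the bowtie. Yet it will turn out that in the bowtie the top two ranks share one group layer, and the complexity is $2=n-3$, while in the second graph each of the four ranks $5,4,3,2$ costs a layer of its own, and the complexity is $4=n-2$.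

## 2. Flow semigroups, wreath products, complexity, blocks

**Definition (flow semigroup).** Let $\Gamma=(V,E)$ be a finite simple graph. For an ordered pair $(u,v)$ of adjacent vertices the *elementary collapsing* $e_{uv}:V\to V$ maps $u$ to $v$ and fixes every other vertex. The *flow semigroup* $S_\Gamma$ is generated by all $e_{uv}$ and $e_{vu}$, where $uv$ runs over the edges.

We also write $e_{xy}$ for the map that sends $x$ to $y$ and fixes everything else, on any set containing $x\neq y$. $T(Y)$ is the full transformation semigroup on $Y$ and $\mathrm{Sing}(Y)$ its set of non-bijective maps; if $|Y|=r$ we also write $T_r,\mathrm{Sing}_r$. The *rank* of a map is the size of its image. "Const" denotes the set of all constant maps.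

**Definition (wreath product).** A transformation semigroup (ts) $(Q,A)$ is a semigroup $A$ acting on the right on a set $Q$. The ts $(Y,U)\wr(Q,A)$ acts on $Y\times Q$. Its elements are pairs $(f,a)$ with $f:Q\to U$ and $a\in A$, and
$$(y,q)(f,a)=(y\,f(q),\,qa),\qquad (f,a)(f',a')=(x\mapsto f(x)f'(xa),\ aa').\qquad (1)$$

The product is associative. In an iterated product, each coordinate is changed by an element of its own semigroup, and that element may depend on the old values of the coordinates *to its right* only. A semigroup $A$ is regarded as $(A^1,A)$ and a group $G$ as $(G,G)$.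

**Definition (division, aperiodic, complexity).** $S$ *divides* $S'$, written $S\prec S'$, if $S$ is a homomorphic image of a subsemigroup of $S'$. A finite semigroup is *aperiodic* if each element $a$ satisfies $a^{s+1}=a^s$ for some $s\ge 1$; equivalently, all its subgroups are trivial. The *Krohn–Rhodes complexity* $c(S)$ is the least $m\ge0$ such that $S\prec A_0\wr G_1\wr A_1\wr\cdots\wr G_m\wr A_m$ with finite aperiodic semigroups $A_i$ and finite groups $G_i$.

(If one uses the convention in which the leftmost factor acts first, nothing changes, because the pattern $A_0,G_1,\dots,G_m,A_m$ is symmetric.) For example, $\{1\}\cup\text{const}$ is aperiodic, since all its elements are idempotent. Divisors of aperiodic semigroups are aperiodic, so a semigroup with a nontrivial subgroup has $c\ge1$.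

**Definition (blocks and connectivity).** A graph is *2-vertex connected* (*2-edge connected*) if it is connected and remains connected after deleting any single vertex (any single edge). A *cut vertex* of a connected graph is one whose deletion disconnects it. A *block* is a maximal connected subgraph without a cut vertex of its own.

The bowtie is 2-edge connected, its cut vertex is $c$, and its blocks are its two triangles. We use these textbook facts. Every edge lies in exactly one block; every cycle lies in a single block; two different blocks share at most one vertex; a cut vertex lies in at least two blocks. A block with two vertices is a bridge, so in a 2-edge connected graph every block is 2-vertex connected with at least $3$ vertices. In a 2-vertex connected graph with at least $3$ vertices any two vertices lie on a common cycle (Whitney's theorem).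

We take two results as given:

* (a) If $\Gamma$ is a 2-vertex connected simple graph with $n\ge2$ vertices, then $c(S_\Gamma)=n-2$.
* (b) If $\Gamma$ is a 2-edge connected simple graph with $n\ge2$ vertices, then $n-3\le c(S_\Gamma)\le n-2$.

The problem, posed in Gábor Horváth, Chrystopher L. Nehaniv and Károly Podoski, "The maximal subgroups and the complexity of the flow semigroup of finite (di)graphs", arXiv:1705.09577 (2017), is to determine $c(S_\Gamma)$ when $\Gamma$ is 2-edge connected but not 2-vertex connected.

**Theorem.** Let $\Gamma$ be 2-edge connected, not 2-vertex connected, with $n$ vertices. Then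
$$c(S_\Gamma)=\begin{cases} n-3 & \text{if every block of }\Gamma\text{ is a triangle (equivalently, }\Gamma\text{ has no cycle of length}\ge 4),\\ n-2&\text{otherwise.}\end{cases}$$

By (b), only an upper bound $n-3$ in the first case and a lower bound $n-2$ in the second are needed.

## 3. Tools for computing complexity

**(F1)** $\{S:c(S)\le k\}$ is closed under division and finite direct products.

**(F2)** If $S\prec(Y,U)\wr(Q,A)$, then $c(S)\le c(U)+c(A)$. Finite groups have $c\le 1$; aperiodic semigroups have $c=0$.

These are textbook facts. (For (F2) one concatenates two decompositions; the two aperiodic factors that meet in the middle form one aperiodic factor.)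

**(F3)** Let $M$ be a semigroup of transformations of $X$ generated by a set $\Sigma$, let $(Y',W)$ be a ts and let $\Phi:Y'\to X$ be surjective. If every $s\in\Sigma$ has a *lift* $\hat s\in W$, that is, $\Phi(y\hat s)=\Phi(y)s$ for all $y\in Y'$, then $M\prec W$.

*Proof.* Each element $w$ of the subsemigroup generated by the lifts satisfies $\Phi(yw)=\Phi(y)s_w$ for all $y$, with some $s_w\in M$. Since $\Phi$ is surjective, $s_w$ is unique, so $w\mapsto s_w$ is a well-defined homomorphism. Its image contains $\Sigma$, hence is $M$. $\square$

We say that the state $y$ *represents* the point $\Phi(y)$. Here is an example that we need: $c(S_r\cup\text{const})\le 1$ on $[r]=\{1,\dots,r\}$. Let a state $(\kappa,\delta)\in[r]\times S_r$ represent $\kappa\delta$. Lift a permutation $g$ by $\delta\mapsto\delta g$ with $\kappa$ unchanged, and lift $\text{const}_x$ by $\kappa\mapsto x\delta^{-1}$ with $\delta$ unchanged; the new represented points are $\kappa\delta g$ and $x$. So $S_r\cup\text{const}\prec([r],\{1\}\cup\text{const})\wr S_r$, and (F2) gives $c\le 0+1$.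

**(F4)** (Howie 1966) $\mathrm{Sing}_r$ is generated by the maps $e_{xy}$, $x\ne y$. So $\mathrm{Sing}_r=S_{K_r}$, and $c(\mathrm{Sing}_r)=r-2$ for $r\ge2$ by (a).

**(F5)** $c(T_r)\le r-1$ for $r\ge1$, and $c(\{1\}\cup\mathrm{Sing}_r)\le r-2$ for $r\ge2$.

*Proof.* The trick is to store a hole. Let $r\ge2$. For $h\in[r]$ fix a bijection $\iota_h:[r-1]\to[r]\setminus h$, and let the state $(y,h)\in[r-1]\times[r]$ represent $y\iota_h$. Every point is represented, since it differs from some $h$. For singular $f$ fix $h(f)\notin\mathrm{im}f$ and lift $f$ by $h\mapsto h(f)$, $y\mapsto y\,\iota_hf\iota_{h(f)}^{-1}$. Lift a permutation $g$ by $h\mapsto hg$, $y\mapsto y\,\iota_hg\iota_{hg}^{-1}$; this makes sense because $g$ maps $[r]\setminus h$ onto $[r]\setminus hg$. In both cases the represented point moves correctly. By (F3),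
$$T_r\prec T_{r-1}\wr([r],S_r\cup\text{const}),\qquad \{1\}\cup\mathrm{Sing}_r\prec T_{r-1}\wr([r],\{1\}\cup\text{const}).$$
By the example, $c(T_r)\le c(T_{r-1})+1$, and $c(\{1\}\cup\mathrm{Sing}_r)\le c(T_{r-1})$. Since $T_1$ is trivial, induction gives both claims. $\square$

## 4. Graphs built from edges and triangles

**Proposition 1.** Let $\Gamma$ be connected with $n\ge4$ vertices, all of whose blocks $\Delta_1,\dots,\Delta_t$ have $2$ or $3$ vertices (so each is $K_2$ or $K_3$). Then $c(S_\Gamma)\le n-3$.

**Step 1: cutting $V\setminus u$ into pieces that a moving hole respects.** In the bowtie with the hole at $c$, the pieces are $\{1,2\}$ and $\{3,4\}$. We need such pieces for every position of the hole.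

Delete the edges of one block $\Delta_i$. Then different vertices $p,p'$ of $\Delta_i$ lie in different components. Otherwise there is a path from $p$ to $p'$ avoiding $E(\Delta_i)$; it has length at least $2$, since $pp'\in E(\Delta_i)$, and with $pp'$ it forms a cycle containing an edge of $\Delta_i$ but not contained in $\Delta_i$. This contradicts the fact that a cycle lies in a single block. Moreover every component of $\Gamma-E(\Delta_i)$ contains a vertex of $\Delta_i$: follow a path in $\Gamma$ to $\Delta_i$ and stop at its first vertex in $\Delta_i$. So each component contains exactly one vertex of $\Delta_i$. For $u\in V$ let $q_i(u)$ be the vertex of $\Delta_i$ in the component of $u$, and put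
$$P_i(u)=\Delta_i\setminus q_i(u).$$

*Claim:* $V\setminus u=\bigsqcup_iP_i(u)$.

First, $u\notin P_i(u)$, since $q_i(u)=u$ whenever $u\in\Delta_i$.

The pieces cover: let $v\ne u$ and take a shortest $u$–$v$ path, with last edge $xv\in\Delta_i$. It contains no third vertex $z$ of $\Delta_i$, because $z$ would be at distance at least $2$ from $v$ along the path although $z$ and $v$ are adjacent. So the part from $u$ to $x$ meets $\Delta_i$ only in $x$ and avoids $E(\Delta_i)$. Hence $q_i(u)=x$ and $v\in P_i(u)$.

The pieces are disjoint: let $v\in P_i(u)\cap P_j(u)$ with $i\ne j$. A path from $u$ to $x=q_i(u)$ in $\Gamma-E(\Delta_i)$ avoids $v$, which lies in another component; and $xv\in E(\Delta_i)$. Likewise there is a path from $u$ to $x'=q_j(u)$ avoiding $v$, with $x'v\in E(\Delta_j)$. The edges $xv,x'v$ lie in different blocks, so $x\neq x'$. But $x$ and $x'$ are joined by a path in $\Gamma-v$, and with the edges $x'v,vx$ it forms a cycle with edges in two blocks, a contradiction. This proves the claim.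

For instance, in the bowtie with $u=1$ the pieces are $\{c,2\}$ and $\{3,4\}$.

*Notation.* Let $d_i=|\Delta_i|-1\in\{1,2\}$, $D_i=\{i\}\times\mathbb Z_{d_i}$, $X=\bigsqcup_iD_i$ and $m=|X|$. By the claim $m=n-1\ge 3$. Let $G=\prod_i\mathbb Z_{d_i}$ act on $X$ by $(i,\varepsilon)g=(i,\varepsilon+g_i)$. Since $d_i\le2$, $G=\prod_i\mathrm{Sym}(D_i)$. Put $M=G\cup\mathrm{Sing}(X)$, a semigroup. For each $u$ fix a bijection $\iota_u:V\setminus u\to X$ with $P_i(u)\iota_u=D_i$ for all $i$.

**Step 2: storing the first hole, which gives $c(S_\Gamma)\le c(M)$.** Let the state $(\xi,u)\in X\times V$ represent the vertex $\xi\iota_u^{-1}$. Every vertex is represented. Lift $e_{xy}$ by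
$$u\mapsto x,\qquad \xi\mapsto\xi\,\iota_u^{-1}e_{xy}\iota_x ,$$
which makes sense because $\mathrm{im}\,e_{xy}=V\setminus x$. The represented vertex moves by $e_{xy}$. We check that $\iota_u^{-1}e_{xy}\iota_x\in M$.

* If $u=x$, then $e_{xy}$ is the identity on $V\setminus x$, and the map is the identity.
* If $u\notin\{x,y\}$, then $x,y\in V\setminus u$ have the same image, and the map is singular.
* If $u=y$, then $e_{xy}:V\setminus y\to V\setminus x$ moves $x$ to $y$ and fixes the rest. Let $xy\in\Delta_j$. Then $P_j(y)=\Delta_j\setminus y$ is mapped onto $\Delta_j\setminus x=P_j(x)$. For $i\ne j$ the edge $xy$ survives in $\Gamma-E(\Delta_i)$, so $q_i(x)=q_i(y)$ and $P_i(x)=P_i(y)$; this set contains neither $x$ nor $y$ and is fixed pointwise. So the map is a bijection of $X$ that preserves every $D_i$; it lies in $G$.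

The hole coordinate is only reset: $S_\Gamma\prec M\wr(V,\text{const})$ by (F3). So $c(S_\Gamma)\le c(M)$ by (F2). It remains to prove $c(M)\le m-2=n-3$.

*Two natural bounds, each one too large.* One can pull out the group: let $(w,\gamma)\in X\times G$ represent $w\gamma$, lift $g$ by $\gamma\mapsto\gamma g$ and lift $f\in\mathrm{Sing}(X)$ by $w\mapsto w\gamma f\gamma^{-1}$. This gives $M\prec(\{1\}\cup\mathrm{Sing}(X))\wr G$ and $c(M)\le(m-2)+1$. Or one can store a hole $k\in X$, as in (F5): this gives $M\prec T_{m-1}\wr(X,G\cup\text{const})$, where $G\cup\text{const}$ has $c\le1$ as a subsemigroup of $\mathrm{Sym}(X)\cup\text{const}$, and again $c(M)\le(m-2)+1$. Both stop at $m-1=n-2$. In the second bound one layer is paid for $G$, which moves $k$, and one for $\mathrm{Sym}_{m-1}$ inside $T_{m-1}$. To save a layer, both groups must act in the *same* layer. But then the permutation of the $m-1$ remaining points may depend only on what stands to the right of that layer. It may not depend on $k$, because $k$ is moved by $G$. At most it may depend on the index $i$ with $k\in D_i$, because $G$ does not change $i$. For a singular $f$ this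 looks like too little: which permutation $f$ induces on $X\setminus k$ does depend on $k$. What rescues us is that $D_i\setminus k$ has at most one element, so the dependence on $k\in D_i$ can be made to disappear.

**Step 3: a name for $X\setminus k$ that depends only on $i$.** Put $Z_i=(X\setminus D_i)\cup\{*_i\}$ if $d_i=2$ and $Z_i=X\setminus D_i$ if $d_i=1$. So $|Z_i|=m-1$ in both cases. For $k\in D_i$ let $\theta_k:X\setminus k\to Z_i$ be the bijection that sends the other element of $D_i$ (if any) to $*_i$ and fixes everything else. Fix a set $Z$ with $|Z|=m-1$ and bijections $\zeta_i:Z\to Z_i$.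

For $f\in\mathrm{Sing}(X)$ fix $h(f)=(j,\varepsilon)\notin\mathrm{im}f$. For $k\in D_i$ put
$$\sigma_{f,k}=\zeta_i\,\theta_k^{-1}\,f\,\theta_{h(f)}\,\zeta_j^{-1}:Z\to Z .\qquad (2)$$
It is bijective if and only if $f$ is injective on $X\setminus k$.

*Key point:* if $D_i=\{k,k'\}$ and both $\sigma_{f,k},\sigma_{f,k'}$ are bijective, then they are equal. Indeed $f$ is not injective, but it is injective on $X\setminus k$ and on $X\setminus k'$. So every pair identified by $f$ contains both $k$ and $k'$. Hence $f$ has rank $m-1$, its unique nontrivial kernel class is $D_i$, and $kf=k'f$. Now $\theta_k^{-1}f$ sends $*_i$ to $k'f$, and $\theta_{k'}^{-1}f$ sends $*_i$ to $kf$, the same point; elsewhere both act as $f$.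

Hence we may choose $\beta_{f,i}\in\mathrm{Sym}(Z)$ such that every $\sigma_{f,k}$ with $k\in D_i$ is either singular or equal to $\beta_{f,i}$ (if all are singular, take the identity).

*Remark: what happens for larger $D_i$.* Suppose $D_i$ were $\mathbb Z_3$ with rotations acting, and we named the elements $k+1,k+2$ of $D_i\setminus k$ by $*_1,*_2$; rotations respect this naming. Let the only nontrivial kernel class of $f$ be $\{k,k+1\}$. From $X\setminus k$ we read $*_1\mapsto(k+1)f$, $*_2\mapsto(k+2)f$. From $X\setminus(k+1)$ we read $*_1\mapsto(k+2)f$, $*_2\mapsto kf=(k+1)f$. Both maps are bijective, and they differ by a transposition. So with this naming the key point fails. A twist of this kind will be the engine of the lower bound in Section 7.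

**Step 4: storing the second hole, with both groups in one layer.** The states are
$$(w,\kappa,(\gamma,\delta),i),\qquad w\in Z,\ \kappa\in\mathbb Z_2,\ \gamma\in\mathrm{Sym}(Z),\ \delta\in G,\ i\in\{1,\dots,t\}.$$
Put $k=(i,\kappa+\delta_i)$, with $\kappa$ read mod $d_i$. This is the stored hole. The represented point is
$$p=w\,\gamma\,\zeta_i\,\theta_k^{-1}\in X\setminus k .$$
Every $p\in X$ is represented: choose $k\ne p$, which fixes $i$ and (with $\delta=0$) a value $\kappa$, put $\gamma=1$ and solve for $w$.

*Lift of $g\in G$.* Keep $i,\kappa,w$, and let $\delta\mapsto\delta+g$, $\gamma\mapsto\gamma\bar g_i$, where $\bar g_i=\zeta_i\tilde g\zeta_i^{-1}$ and $\tilde g$ acts on $Z_i$ as $g$ on $X\setminus D_i$ and fixes $*_i$ (if present). The multiplier $(\bar g_i,g)$ depends only on $i$, so this is an element of the wreath product. The hole $k$ becomes $kg$, and the new point is $w\gamma\zeta_i\,\tilde g\,\theta_{kg}^{-1}$. If $p\notin D_i$, then $w\gamma\zeta_i=p$ and the new point is $pg$. If $p\in D_i\setminus k$, then $w\gamma\zeta_i=*_i$ and the new point is the element of $D_i$ other than $kg$, which is $pg$. So $p\mapsto pg$.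

*Lift of $f\in\mathrm{Sing}(X)$.* With $h(f)=(j,\varepsilon)$, $\beta=\beta_{f,i}$ and $\sigma=\sigma_{f,k}$, let
$$i\mapsto j,\quad\gamma\mapsto\gamma\beta,\quad\delta\mapsto\delta,\quad\kappa\mapsto\text{(a fixed representative of) }\varepsilon-\delta_j,\quad w\mapsto w\,\gamma\sigma\beta^{-1}\gamma^{-1}.$$
Check the layers from right to left. The index $i$ is reset to a constant. The group coordinate is multiplied by $(\beta_{f,i},0)$, which depends only on $i$; this is where the key point is used. The coordinate $\kappa$ is reset to a value that depends only on $\delta$. The map on $w$ depends only on $\kappa,\gamma,\delta,i$, and it is the identity if $\sigma=\beta$ and singular otherwise. The new hole is $(j,(\varepsilon-\delta_j)+\delta_j)=h(f)$, and the new represented point is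
$$\bigl(w\gamma\sigma\beta^{-1}\gamma^{-1}\bigr)(\gamma\beta)\,\zeta_j\theta_{h(f)}^{-1}=w\gamma\,\sigma\,\zeta_j\theta_{h(f)}^{-1}=w\gamma\zeta_i\theta_k^{-1}f=pf .$$

So by (F3)
$$M\prec(Z,\{1\}\cup\mathrm{Sing}(Z))\wr(\mathbb Z_2,\{1\}\cup\text{const})\wr(\mathrm{Sym}(Z)\times G)\wr([t],\{1\}\cup\text{const}).$$
As $|Z|=m-1\ge2$, (F5) and (F2) give $c(M)\le(m-3)+0+1+0=m-2=n-3$. With Step 2 this proves Proposition 1. $\square$

## 5. With two holes every rearrangement is possible

We turn to the lower bound. Its raw material is the two-hole computation from the bowtie, now in general.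

**Lemma 2.** Let $\Gamma$ be 2-edge connected with a cut vertex. Let $H,H'\subset V$ with $|H|=|H'|=2$. Every bijection $V\setminus H\to V\setminus H'$ is the restriction of an element of $S_\Gamma$.

*Proof.* Put distinctly labelled pebbles on $V\setminus H$. Moving a pebble from $x$ to an adjacent hole $y$ is the action of $e_{xy}$ on the occupied set. Moves are reversible. (If a bijection is realized by the empty sequence of moves, use a move and its reverse instead.)

**Step 1: the holes can be placed anywhere.** In a connected graph the hole pair can be brought to any target pair $\{t_1,t_2\}$. First move a hole nearest to $t_1$ along a shortest path to $t_1$; this path contains no other hole. Then move the other hole along a path to $t_2$. If this path meets $t_1$, stop just before $t_1$, move the hole at $t_1$ along the rest of the path to $t_2$, and then move the stopped hole to $t_1$.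

So it suffices to show that all relabellings are achievable. Let $\mathcal C$ be the set of reachable configurations. For a permutation $\pi$ of the labels let $\pi\sigma$ be the configuration $\sigma$ with each label $p$ replaced by $\pi(p)$, and let $Q'$ be the group of those $\pi$ that preserve $\mathcal C$. Moves commute with relabelling and are reversible, so $\pi\sigma\in\mathcal C$ for one $\sigma\in\mathcal C$ implies $\pi\in Q'$. Write $p\sim p'$ if $p=p'$ or the transposition $(p\,p')$ lies in $Q'$. This is an equivalence relation, because $(p\,p'')=(p\,p')(p'\,p'')(p\,p')$ for distinct labels. If it has one class, then $Q'$ contains all permutations, and we are done.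

**Step 2: labels on a cycle next to two holes.** Let $C'$ be a cycle through $c$, let $b\ne b'$ be neighbors of $c$ outside $C'$, and take a reachable configuration with holes $b,b'$. *Then all labels on $C'$ are equivalent.* Let $a$ be a neighbor of $c$ on $C'$. The moves
$$c\to b,\quad a\to c,\quad c\to b',\quad b\to c,\quad c\to a,\quad b'\to c$$
exchange the pebbles at $c$ and $a$ and change nothing else. So the label $p$ at $c$ is equivalent to the label at $a$. Now move $p$ from $c$ to $b$, move the hole at $c$ once around $C'$, and move $p$ back to $c$. The holes are $b,b'$ again, $p$ is at $c$, and the pebbles on $C'\setminus c$ have been shifted cyclically by one place. So $p$ is equivalent to the label that is now at $a$. Repeating, $p$ is equivalent to every label on $C'$.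

**Step 3: labels on a block.** Let $B\ne B'$ be blocks sharing the vertex $c$, and let $b,b'\in B'$ be two neighbors of $c$. These exist since $B'$ is 2-vertex connected with at least $3$ vertices, and they lie outside $B$. *In a reachable configuration with holes $b,b'$ all labels on $B$ are equivalent*, because every vertex of $B$ other than $c$ lies on a cycle in $B$ through $c$, and Step 2 applies to this cycle.

**Step 4: labels on two adjacent blocks.** *In Step 3 all labels on $B\cup B'$ are equivalent.* Let $a,a'\in B$ be two neighbors of $c$. The moves $c\to b$, $a\to c$, $c\to b'$, $a'\to c$ lead to holes $a,a'$. By Step 3 with $B,B'$ exchanged, all labels now on $B'$ are equivalent. These are the old labels on $B'\setminus\{b,b',c\}$ and the old labels of $c,a,a'$. The latter lie on $B$ in the old configuration, where all labels on $B$ are equivalent. So all old labels on $B\cup B'$ are equivalent.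

**Step 5: spreading over the graph.** By Step 1 we can start from a configuration as in Step 4, where $c$ is a cut vertex of $\Gamma$ and $B\ne B'$ are two blocks containing it. Suppose generally that in a reachable configuration both holes lie in a connected union $U$ of blocks, and all labels on $U$ are equivalent. If $U\ne V$, some edge joins a vertex $d\in U$ to a vertex outside $U$; let $B''$ be its block, so $B''\not\subseteq U$, and let $D\subseteq U$ be a block containing $d$. Then $D\ne B''$. By Step 1 inside the connected graph $U$, move the holes to two neighbors of $d$ in $D$; this only permutes the positions of the labels on $U$. By Step 3 all labels on $B''$ are now equivalent, and $d\in B''$ carries a label of $U$. So all labels on $U\cup B''$ are equivalent. Replace $U$ by $U\cup B''$ and iterate until $U=V$. $\square$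

## 6. A lower bound of Rhodes–Tilson type

How can one show that a semigroup needs many group layers? The next lemma strips one group layer off $T$ and says that what is left still contains all idempotents.

**Lemma 3.** Let $T$ be a semigroup of transformations of a finite set $X$ that contains all constant maps and is generated by $t_1,\dots,t_p$ with $t_{i+1}\in T^1t_i$ for all $i$. Let $k=c(T)\ge1$. Then there is a subsemigroup $N\le T$ with $c(N)\le k-1$ such that $N$ contains all idempotents of $T$, and $axa^{-1}\in N$ whenever $x\in N$ and $a$ lies in a subgroup of $T$ (with $a^{-1}$ the inverse in that subgroup).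

*Proof.*

**Step 1: a decomposition with a chain of generators.** This step transports the chain condition to a semigroup above $T$. Write
$$A_0\wr G_1\wr\cdots\wr G_k\wr A_k=(Y,U)\wr(Q,A),\quad (Q,A)=A_k,\quad (Y,U)=U'\wr G_k,\quad U'=A_0\wr\cdots\wr A_{k-1},$$
so $c(U')\le k-1$. There are a subsemigroup $W$ of $(Y,U)\wr(Q,A)$ and a surjective homomorphism $\eta:W\to T$. Shrinking $W$, assume that no proper subsemigroup of $W$ is mapped onto $T$. Let $\alpha(f,a)=a$, a homomorphism by (1). Choose $w_1\in\eta^{-1}(t_1)$. Given $w_i$ with $\eta(w_i)=t_i$, write $t_{i+1}=st_i$ with $s\in T^1$, lift $s$ to $W^1$ and multiply; this gives $w_{i+1}\in W^1w_i$ with $\eta(w_{i+1})=t_{i+1}$. The semigroup $\langle w_1,\dots,w_p\rangle$ is mapped onto $T$, so it equals $W$. Put $c_i=\alpha(w_i)$. Then the $c_i$ generate $\alpha(W)$, and $c_j\in\alpha(W)^1c_i$ for $j\ge i$.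

**Step 2: the rightmost aperiodic coordinate can be frozen.** Let $K$ be the minimal ideal of $W$ and $R\subseteq K$ a minimal right ideal of $W$. For $s\in R$ the right ideal $sW\subseteq R$ equals $R$, so $W$ acts transitively on $R$ from the right. Hence $\alpha(W)$ acts transitively on $\Omega=\alpha(R)$ by right multiplication.

*Claim: $|\Omega|=1$.* Suppose $|\Omega|\ge2$. We show by induction on $i$ that every $c_i$ acts as the identity on $\Omega$, which contradicts transitivity. Let $c_1,\dots,c_{i-1}$ act as the identity, and let $\omega\in\Omega$. Take $\omega'\ne\omega$ in $\Omega$ and a word in the $c$'s taking $\omega'$ to $\omega$. The last letter $c_j$ that changes the current point has $j\ge i$, and it yields $\omega$, say $\omega=\omega''c_j$. As $c_j\in\alpha(W)^1c_i$, we get $\omega\in\Omega c_i$. So $\Omega c_i=\Omega$, and $c_i$ permutes $\Omega$. As $A$ is aperiodic, $c_i^{s+1}=c_i^s$ for some $s$, so this permutation is the identity.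

So $\Omega=\{\ell\}$, and $\ell a=\ell$ for all $a\in\alpha(W)$.

**Step 3: $T$ is an image of a semigroup without the last factor.** For $w=(f,a)\in W$ put
$$\psi(w)=(f(x))_{x\in Q\ell}\in U^{Q\ell}.$$
If $x=y\ell$ with $y\in Q$, then $xa=y\ell a=x$ for $a\in\alpha(W)$. So by (1) $\psi$ is a homomorphism into a direct power of $U$.

We show that $\psi(w)=\psi(w')$ implies $\eta(w)=\eta(w')$. Every $s\in R$ has the form $(F,\ell)$, and for $w=(f,a)$
$$sw=(x\mapsto F(x)f(x\ell),\ \ell),$$
which depends only on $\psi(w)$ once $s$ is fixed. So $\eta(s)\eta(w)=\eta(s)\eta(w')$ for all $s\in R$. Now the set of constants is the minimal ideal of $T$, because $t\cdot\mathrm{const}_x=\mathrm{const}_x$ and $\mathrm{const}_xt=\mathrm{const}_{xt}$. Its preimage under $\eta$ is an ideal of $W$, so it contains $K\supseteq R$. Thus $\eta(R)$ is a right ideal of $T$ consisting of constants. As $\mathrm{const}_x\mathrm{const}_y=\mathrm{const}_y$, it contains all constants. Hence $\mathrm{const}_x\eta(w)=\mathrm{const}_x\eta(w')$, that is, $x\eta(w)=x\eta(w')$, for all $x\in X$.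

So $\eta$ induces a surjective homomorphism $\bar\eta:\psi(W)\to T$ with $\bar\eta\bigl(\psi(w)\bigr)=\eta(w)$.

**Step 4: the kernel of the last group layer.** Let $\beta:U^{Q\ell}\to G_k^{Q\ell}$ be induced by the projection $U=U'\wr G_k\to G_k$. By (1) the elements $(f,1)$ of $U$ multiply pointwise, so the preimage of $1$ under $U\to G_k$ is a direct power of $U'$. Put
$$N=\bar\eta\bigl(\psi(W)\cap\beta^{-1}(1)\bigr).$$
It divides a power of $U'$, so $c(N)\le k-1$ by (F1).

*Idempotents.* If $e\in T$ is idempotent, then $\bar\eta^{-1}(e)$ is a finite semigroup and contains an idempotent. The homomorphism $\beta$ maps it to an idempotent of a group, which is $1$. So $e\in N$. In particular $N\ne\emptyset$.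

*Conjugation.* Let $x=\bar\eta(v)$ with $\beta(v)=1$, and let $a=\bar\eta(d)$ lie in a subgroup $H$ of $T$. Choose $s\ge2$ divisible by $|H|$ and $|G_k|$. Then $\beta(dvd^{\,s-1})=\beta(d)^s=1$, and $a^{s-1}=a^{-1}$. So $axa^{-1}=\bar\eta(dvd^{\,s-1})\in N$. $\square$

**Corollary 4.** If $|Y|=r\ge4$, then $c(\mathrm{Alt}(Y)\cup\mathrm{Sing}(Y))\ge r-1$.

*Proof.* Let $T$ be this semigroup. It contains the constants and a nontrivial group, so $c(T)\ge1$. Fix $y_0\in Y$. List as generators all elements of $\mathrm{Alt}(Y)$, then all maps of rank $r-1$ with image $Y\setminus y_0$. Since $\mathrm{Alt}(Y)$ is transitive, these generate all maps of rank $r-1$: if $f$ has image $Y\setminus y$, choose $g\in\mathrm{Alt}(Y)$ with $yg=y_0$ and write $f=(fg)g^{-1}$. By (F4) they generate $\mathrm{Sing}(Y)$, hence $T$.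

The chain condition holds. For $g,g'\in\mathrm{Alt}(Y)$ we have $g=(gg'^{-1})g'$. For $f$ singular and $g\in\mathrm{Alt}(Y)$ we have $f=(fg^{-1})g$. If $f,f'$ both have image $Y\setminus y_0$ and $D$ is a transversal of $\ker f$, then $f|_D:D\to Y\setminus y_0$ is bijective, and $f'=xf$ with $x=f'(f|_D)^{-1}\in\mathrm{Sing}(Y)$.

The semigroup $N$ of Lemma 3 contains all idempotents $e_{xy}$, hence $\mathrm{Sing}(Y)$ by (F4). So $c(T)\ge1+c(N)\ge1+(r-2)=r-1$. $\square$

*Remark: the chain condition cannot be dropped.* The same reasoning for $M=G\cup\mathrm{Sing}(X)$ from Section 4, with at least one $d_i=2$ so that $c(M)\ge1$, would give $c(M)\ge m-1$, while $c(M)\le m-2$. What is missing is transitivity: $G$ is not transitive on $X$, so the chain of the above proof is not available.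

## 7. A cycle of length at least four costs a full layer

**Proposition 5.** Let $\Gamma$ be 2-edge connected, not 2-vertex connected, with a cycle $C$ of length $\ell\ge4$. Then $c(S_\Gamma)\ge n-2$.

The plan is to find a divisor $T$ of $S_\Gamma$ to which Lemma 3 applies, acting on the $n-1$ vertices other than some $u\in C$, and such that $T$ cut down to a set $Y$ of $n-2$ vertices is all of $T(Y)$.

**Step 1: the semigroup $T$.** This step collects enough maps of $V\setminus u$ that $S_\Gamma$ can perform. The block containing $C$ has at least $\ell$ vertices, and another block has at least $2$ vertices outside it. So $n\ge\ell+2\ge6$. Write $C=(u,a_1,\dots,a_q)$ in cyclic order, $q=\ell-1\ge3$, and $A=\{a_1,\dots,a_q\}$ with indices mod $q$. Put $X=V\setminus u$ and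
$$M_X=\{s|_X:s\in S_\Gamma,\ Xs\subseteq X\}.$$
Then $M_X\prec S_\Gamma$. Below, $e_{xy}$ with $x,y\in X$ also denotes the corresponding map on $X$.

*Rotation.* Sending the hole $u$ once around $C$ gives
$$\rho:=(e_{a_1u}\,e_{a_2a_1}\cdots e_{a_qa_{q-1}}\,e_{ua_q})|_X\in M_X .$$
It acts by $a_i\mapsto a_{i-1}$ (so $a_1\mapsto u\mapsto a_q$) and fixes $X\setminus A$.

*Collapses.* $e_{a_ia_{i+1}}\in M_X$ for all $i$ mod $q$: for $i<q$ directly, and for $i=q$ as $(e_{a_qu}e_{ua_1})|_X$.

*Maps of rank $|X|-1$.* For $h\in A$ let $L_h$ be the set of all maps $f:X\to X$ of rank $|X|-1$ with image $X\setminus h$ whose nontrivial kernel class is $\{a_i,a_{i+1}\}$ for some $i$ mod $q$. Such an $f$ equals $e_{a_ia_{i+1}}\cdot b$, where $b=f|_{X\setminus a_i}:X\setminus a_i\to X\setminus h$ is a bijection. By Lemma 2 with $H=\{u,a_i\}$ and $H'=\{u,h\}$, $b$ is a restriction of an element of $S_\Gamma$. So $L_h\subseteq M_X$.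

Let $T=\langle\rho,L_{a_1}\rangle\le M_X$. Multiplying by $\rho^j$ on the right keeps kernels and moves images, so $L_{a_1}\rho^j=L_{a_1\rho^j}$, and $T\supseteq L_h$ for all $h\in A$. In particular $T$ contains all $e_{a_ia_{i+1}}\in L_{a_i}$ and $e_{a_{i+1}a_i}\in L_{a_{i+1}}$.

**Step 2: $T$ satisfies the hypotheses of Lemma 3.**

*Chain.* Order the generators as $\rho$, then the elements of $L_{a_1}$. For $f\in L_{a_1}$ we have $f=(f\rho^{q-1})\rho$. For $f,f'\in L_{a_1}$, with kernel class $\{a_i,a_{i+1}\}$ of $f$, the map $f|_{X\setminus a_i}:X\setminus a_i\to X\setminus a_1$ is bijective, and $f'=xf$ with $x=f'(f|_{X\setminus a_i})^{-1}$. This $x$ has the kernel of $f'$ and the image $X\setminus a_i$, so $x\in L_{a_i}\subseteq T$.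

*Constants.* Let $Y=X\setminus a_1$ and $r:=|Y|=n-2\ge4$. All elements of $L_{a_1}$ map $X$ into $Y$. Those with kernel class $\{a_1,a_2\}$ restrict on $Y$ to all of $\mathrm{Sym}(Y)$. One with kernel class $\{a_2,a_3\}$ restricts to a map of rank $r-1$ on $Y$; here $q\ge3$ is used, so that $a_2,a_3\in Y$. A single map of rank $r-1$ together with $\mathrm{Sym}(Y)$ generates $T(Y)$. So for $y\in Y$ there is $v\in T$ with $Yv=\{y\}$, and $e_{a_1a_2}v=\mathrm{const}_y\in T$, since $e_{a_1a_2}$ maps $X$ onto $Y$. Finally $\mathrm{const}_{a_1}=\mathrm{const}_{a_2}\rho\in T$.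

As $\rho$ generates a nontrivial group, $c(T)\ge1$. Let $N$ be as in Lemma 3. Then
$$c(T)\ge1+c(N).\qquad(3)$$

*What the idempotents give at once.* If $v\in T$ restricts on $Y$ to some $e_{xy}$, then $e_{a_1a_2}v$ maps $X$ onto $Y\setminus x$, which it fixes pointwise; so it is idempotent and lies in $N$. Hence $N$ restricts on $Y$ to all of $\mathrm{Sing}(Y)$, so $c(N)\ge r-2$, and (3) gives $c(T)\ge r-1=n-3$. This is no better than (b). To gain one more, $N$ must also contain permutations of $Y$, so that Corollary 4 replaces (F4). Permutations are not idempotent, but a product of idempotents of $T$ may well act as a permutation on $Y$. That is what a cycle of length at least $4$ provides.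

**Step 3: a product of idempotents that permutes $Y$ nontrivially.** Let $\mathcal H\subset L_{a_1}$ consist of the maps with kernel class $\{a_1,a_2\}$. It is a subgroup of $T$ with identity $e_{a_1a_2}$, and restriction to $Y$ is an isomorphism onto $\mathrm{Sym}(Y)$: a map in $\mathcal H$ has image $Y$, and it is determined by its restriction since $a_1$ and $a_2$ have the same image. Consider
$$\pi=e_{a_1a_2}\ e_{a_2a_1}\,e_{a_3a_2}\cdots e_{a_qa_{q-1}}\ e_{a_1a_q}.\qquad(4)$$
All factors are idempotents of $T$ (the last one is $e_{a_{q+1}a_q}$ with indices mod $q$). So $\pi\in N$. Follow the points. Both $a_1$ and $a_2$ are at $a_2$ after the first factor, at $a_1$ after the second, stay there, and go to $a_q$ at the end. For $3\le i\le q$ the point $a_i$ goes to $a_{i-1}$ under $e_{a_ia_{i-1}}$ and is not moved again. All other points are fixed. So $\pi$ has kernel class $\{a_1,a_2\}$ and image $X\setminus a_1$, that is, $\pi\in\mathcal H$. On $Y$ it acts by $a_2\mapsto a_q$ and $a_i\mapsto a_{i-1}$ ($3\le i\le q$): it is a cycle of length $q-1=\ell-2\ge2$.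

In the second graph of Section 1, with $u=c$ and $a_i=i$, we have $\pi=e_{12}e_{21}e_{32}e_{13}$, acting by $1\mapsto3$, $2\mapsto3$, $3\mapsto2$: on $Y=\{2,3,4,5\}$ it is the transposition of $2$ and $3$.

**Step 4: $N$ contains $\mathrm{Alt}(Y)$ and $\mathrm{Sing}(Y)$ on $Y$.** The set $N\cap\mathcal H$ is a nonempty subsemigroup of a finite group, so it is a subgroup. It is normal in $\mathcal H$ by Lemma 3, and it is nontrivial since it contains $\pi$. If $r\ge5$, a nontrivial normal subgroup of $\mathrm{Sym}(Y)$ contains $\mathrm{Alt}(Y)$. If $r=4$, then $n=6$, so $\ell\le n-2$ forces $\ell=4$; then $\pi$ is a transposition, and $N\cap\mathcal H=\mathcal H$. So in all cases $N\cap\mathcal H$ restricts on $Y$ to a group containing $\mathrm{Alt}(Y)$.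

Let $N'=\{f|_Y:f\in N,\ Yf\subseteq Y\}\prec N$. It contains $\mathrm{Alt}(Y)$, and also $e_{a_2a_3}|_Y$, because $e_{a_2a_3}$ is an idempotent of $T$. For $g\in\mathrm{Alt}(Y)$ we have $g^{-1}e_{xy}g=e_{xg,yg}$, and $\mathrm{Alt}(Y)$ is 2-transitive since $r\ge4$. So $N'$ contains all $e_{xy}$ with $x\ne y$ in $Y$, hence $\mathrm{Sing}(Y)$ by (F4). By Corollary 4, $c(N)\ge c(N')\ge r-1$. With (3),
$$c(S_\Gamma)\ge c(T)\ge1+(r-1)=r=n-2.\qquad\square$$

*Remark: where a triangle fails.* Take $\ell=3$, so $q=2$. Then (4) reads $e_{a_1a_2}e_{a_2a_1}e_{a_1a_2}=e_{a_1a_2}$, the identity on $Y$; the cycle has length $1$. Step 2 fails as well: the only kernel class is $\{a_1,a_2\}$, and every $f\in L_{a_1}$ is injective on both $X\setminus a_1$ and $X\setminus a_2$. So all elements of $\langle\rho,L_{a_1}\rangle$ have rank at least $|X|-1$, and there are no constants.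

## 8. Triangles or not: the value of $c(S_\Gamma)$

*Proof of the Theorem.* $\Gamma$ has at least two blocks, all 2-vertex connected with at least $3$ vertices; so $n\ge5$.

**Step 1: the two descriptions of the first case agree.** Every cycle lies in one block, so if all blocks are triangles there is no cycle of length $\ge4$. Conversely, let a block $B$ have at least $4$ vertices. It contains a cycle. If that cycle is a triangle $xyz$, some vertex $w$ of $B$ outside it is adjacent to a vertex of it, say $x$, because $B$ is connected. In the connected graph $B-x$ take a shortest path from $w$ to $\{y,z\}$, ending say at $y$, and so avoiding $z$. Then $x\,w\cdots y\,z\,x$ is a cycle of length $\ge4$. Finally, a block with exactly $3$ vertices and no cut vertex of its own is a triangle.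

**Step 2: all blocks are triangles.** Proposition 1 gives $c(S_\Gamma)\le n-3$, and (b) gives $c(S_\Gamma)\ge n-3$.

**Step 3: some block is not a triangle.** By Step 1 there is a cycle of length $\ge4$. Proposition 5 gives $c(S_\Gamma)\ge n-2$, and (b) gives $c(S_\Gamma)\le n-2$. $\blacksquare$

**Complements.** (i) A 2-edge connected graph with $n\ge3$ vertices has $c(S_\Gamma)=n-2$, except exactly when it has at least two blocks and all of them are triangles; then $c(S_\Gamma)=n-3$. Indeed, if $\Gamma$ is 2-vertex connected, it has one block and (a) gives $n-2$ (for a single triangle, $1$); otherwise the Theorem applies. So both bounds in (b) are attained. For $t\ge2$ triangles glued in this way, $n=2t+1$ and $c(S_\Gamma)=2t-2$; the smallest example is the bowtie, with $n=5$ and $c=2$.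

(ii) $c(S_\Gamma)\le n-3$ for every connected $\Gamma$ with $n\ge4$ all of whose blocks have at most $3$ vertices, bridges allowed. This is Proposition 1, where 2-edge connectedness was not assumed.
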